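\title{Homeomorphism degree spectra of Polish spaces\\ have no nonzero least element}

\begin{abstract}
A presentation of a Polish space is a metric on an initial segment of $\omega$ whose completion is homeomorphic to the space, and the degree spectrum of the space is the set of Turing degrees that compute a presentation. We prove that if the spectrum has a least element, then this element is $\mathbf 0$. More generally, every Polish space has a presentation computable in a degree that computes no member of countably many given closed classes without computable members and enumerates none of countably many given sets that are not computably enumerable. The proof builds a closed embedding into $(-1,1)^\omega$ by a forcing construction in which the permitted extensions at each stage form a decidable set. Solenoids show that the result fails one jump higher: for every $A\subseteq\omega$ there is a compact connected space whose spectrum is $\{\mathbf d: A\le_T\mathbf d'\}$.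
\end{abstract}

\section{Introduction}\label{sec:intro}

A Polish space, that is, a separable completely metrizable space, is determined by a countable table: the distances between the points of a dense sequence. The table depends on the choice of a complete metric and of the sequence, and one may ask how hard it is to compute under the best choice. Throughout, spaces are nonempty.

\begin{definition}\label{def:pres}
A \emph{presentation} of a Polish space $X$ is a metric $d$ on an initial segment $N$ of $\omega$ (so $N=\omega$ or $N=\{0,\dots,k-1\}$ with $k\ge1$) whose Cauchy completion is homeomorphic to $X$. Equivalently, $d(i,j)=d_Y(a_i,a_j)$, where $(Y,d_Y)$ is a complete metric space homeomorphic to $X$ and $(a_i)_{i\in N}$ is a dense sequence of pairwise distinct points of $Y$. For a Turing degree $\mathbf d$, the presentation is \emph{$\mathbf d$-computable} if $N$ is $\mathbf d$-computable and the reals $d(i,j)$ are uniformly computable relative to $\mathbf d$: some $\mathbf d$-computable function maps $(i,j,m)$ to a rational within $2^{-m}$ of $d(i,j)$. The \emph{degree spectrum} $\operatorname{Spec}(X)$ is the set of all $\mathbf d$ such that $X$ has a $\mathbf d$-computable presentation.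 The space $X$ is \emph{computably presentable} if $\mathbf 0\in\operatorname{Spec}(X)$, and it has an \emph{easiest presentation} if $\operatorname{Spec}(X)$ has a least element.
\end{definition}

The spectrum depends only on the homeomorphism type of $X$. It is closed upward, and it is nonempty because a table of rational approximations is computable in its own degree. A finite space with the discrete metric and the interval $[0,1]$ with its rational points are computably presentable, so their spectra consist of all degrees. If $\mathbf a$ is the least element of $\operatorname{Spec}(X)$, then the spectrum is the cone $\{\mathbf d:\mathbf d\ge\mathbf a\}$, and $\mathbf a$ measures exactly the information contained in the topology of $X$. The following question comes from Hoyrup, Kihara and Selivanov \cite{HKS}.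

\begin{quote}
\emph{Is there a homeomorphism type of a Polish space that is not computably presentable but has an easiest presentation with respect to Turing reducibility?}
\end{quote}

For isometry in place of homeomorphism the answer is yes, for a trivial reason. Given $A\subseteq\omega$, take two points at distance $r_A=1+\sum_{n\in A}2\cdot3^{-n-1}$. If $A$ and $A'$ first differ at $n$, then $|r_A-r_{A'}|\ge3^{-n-1}$, so a degree computes $r_A$ if and only if it computes $A$. One would therefore guess that a set $A$ can also be written into the topology of a space, so that every presentation reads it off. The answer is no.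

\begin{theorem}\label{thm:A}
Let $X$ be a Polish space and let $A\subseteq\omega$ be noncomputable. Then some $\mathbf d\in\operatorname{Spec}(X)$ does not compute $A$. Consequently, if $\operatorname{Spec}(X)$ has a least element, then this element is $\mathbf 0$, and a Polish space has an easiest presentation if and only if it is computably presentable.
\end{theorem}

The proof gives more. We abbreviate ``computably enumerable'' by c.e.; the notions from computability are recalled in Section~\ref{sec:comp}.

\begin{theorem}\label{thm:B}
Let $X$ be a Polish space, let $P_0,P_1,\dots\subseteq\omega^\omega$ be closed sets without computable elements, and let $A_0,A_1,\dots\subseteq\omega$ be sets that are not c.e. Then there is $\mathbf d\in\operatorname{Spec}(X)$ such that no $\mathbf d$-computable function lies in $\bigcup_jP_j$ and no $A_j$ is c.e.\ in $\mathbf d$.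
\end{theorem}

Finite or empty lists are included: pad with $P_j=\emptyset$ and with one fixed set that is not c.e.

\begin{proof}[Proof of Theorem~\ref{thm:A} from Theorem~\ref{thm:B}]
For the first statement take $P_0=\{\chi_A\}$, where $\chi_A$ is the characteristic function of $A$. Let $\mathbf a$ be least in $\operatorname{Spec}(X)$ and let $A\in\mathbf a$. Every member of the spectrum computes $A$, so $A$ is computable by the first statement, and $\mathbf a=\mathbf 0$. Conversely, if $\mathbf 0\in\operatorname{Spec}(X)$, then it is the least element.
\end{proof}

A function $g\in\omega^\omega$ is \emph{DNC} (diagonally noncomputable) if $g(e)\ne\Phi_e(e)$ whenever the $e$-th partial computable function $\Phi_e$ is defined at $e$.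

\begin{corollary}\label{cor:B}
Let $X$ be a Polish space.
\begin{enumerate}
\item[(1)] If $\operatorname{Spec}(X)$ is contained in a countable union of cones $\{\mathbf d:\mathbf d\ge\mathbf a_j\}$, then $\mathbf a_j=\mathbf 0$ for some $j$.
\item[(2)] For every $\mathbf a\in\operatorname{Spec}(X)$ there is $\mathbf b\in\operatorname{Spec}(X)$ with $\mathbf a\wedge\mathbf b=\mathbf 0$.
\item[(3)] If $A$ is c.e.\ in every $\mathbf d\in\operatorname{Spec}(X)$, then $A$ is c.e.
\item[(4)] If every element of $\operatorname{Spec}(X)$ computes a member of an $F_\sigma$ class $P\subseteq\omega^\omega$, then $P$ has a computable member. In particular, some element of $\operatorname{Spec}(X)$ computes no DNC function.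
\end{enumerate}
\end{corollary}

\begin{proof}
(1) If no $\mathbf a_j$ is $\mathbf 0$, take $P_j=\{\chi_{C_j}\}$ with $C_j\in\mathbf a_j$; the degree given by Theorem~\ref{thm:B} lies in no cone. (2) Let the $P_j$ run over the singletons of the countably many noncomputable functions computable in $\mathbf a$. The resulting $\mathbf b$ computes none of them, so $\mathbf 0$ is the only common lower bound of $\mathbf a$ and $\mathbf b$. (3) Take $A_0=A$. (4) Write $P=\bigcup_jP_j$ with $P_j$ closed; if $P$ has no computable member, then neither has any $P_j$. The DNC functions form a closed set, and none is computable, since $g=\Phi_e$ gives $g(e)=\Phi_e(e)$.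
\end{proof}

The guess that topology can store a set is nevertheless almost right: the set can be stored so that it is recovered with one jump. The next theorem is not needed for the answer; it shows how far Theorem~\ref{thm:A} can be pushed.

\begin{theorem}\label{thm:C}
For every set $S$ of primes there is a compact connected Polish space $X_S$ with
\[
\operatorname{Spec}(X_S)=\{\mathbf d:S\in\Sigma^0_2(\mathbf d)\}.
\]
Hence for every $A\subseteq\omega$ there is a compact connected Polish space whose spectrum is exactly $\{\mathbf d:A\le_T\mathbf d'\}$.
\end{theorem}

In particular, $X_S$ is not computably presentable unless $S$ is one of the countably many $\Sigma^0_2$ sets, so Theorem~\ref{thm:A} has content already for compact connected spaces.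

Sections~\ref{sec:facts}--\ref{sec:construction} prove Theorem~\ref{thm:B}. Section~\ref{sec:facts} reduces it to building a sequence of rational ``facts'' that runs through suitable decidable sets, Section~\ref{sec:example} shows such a set on a small example, Section~\ref{sec:adm} produces it in general, Section~\ref{sec:coords} describes the coordinates that force a closed embedding, and Section~\ref{sec:construction} assembles the parts. Section~\ref{sec:solenoids} proves Theorem~\ref{thm:C} and derives the limits of Theorem~\ref{thm:A} and Corollary~\ref{cor:B}.

\section{Background from computability}\label{sec:comp}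

Oracles are functions $G\in\omega^\omega$; sets are identified with their characteristic functions. Let $\Phi_e^G$ be the partial function computed by the $e$-th oracle machine with oracle $G$, and let $W_e^G$ be its domain. We write $\downarrow$ for ``is defined'' and $\uparrow$ for ``is undefined''. A function is \emph{computable in $G$} if it equals some $\Phi_e^G$, and a set is \emph{c.e.\ in $G$} if it equals some $W_e^G$; both notions depend only on the Turing degree $\deg(G)$. Without an oracle we write $\Phi_e$, and $\Phi_{e,s}(n){\downarrow}$ means that the computation halts within $s$ steps.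

For strings, $\tau\subseteq\tau'$ means that $\tau$ is a prefix of $\tau'$, and $g{\upharpoonright}l$ is the prefix of length $l$. For $\tau\in\omega^{<\omega}$, the statement $\Phi_e^\tau(m){\downarrow}=y$ means that the computation halts with output $y$ and queries only positions in the domain of $\tau$; this relation is c.e., and $W_e^\tau$ is the domain of $\Phi_e^\tau$. The \emph{use principle} says that such a computation persists when $\tau$ is replaced by a finite or infinite extension, and that $\Phi_e^G(m){\downarrow}$ implies $\Phi_e^\tau(m){\downarrow}$ for all sufficiently long prefixes $\tau$ of $G$. The space $\omega^\omega$ carries the product topology. If $P\subseteq\omega^\omega$ is closed and every prefix of $g$ is a prefix of some element of $P$, then $g\in P$.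

The following is needed only for Theorem~\ref{thm:C}. The \emph{jump} $\mathbf d'$ of $\mathbf d=\deg(G)$ is the degree of $\{e:\Phi_e^G(e){\downarrow}\}$. A set $S$ is $\Sigma^0_2(\mathbf d)$ if $n\in S\iff\exists x\,\forall y\,R(n,x,y)$ for a $\mathbf d$-computable relation $R$. By \emph{Post's theorem}, $S$ is $\Sigma^0_2(\mathbf d)$ if and only if $S$ is c.e.\ in $\mathbf d'$; hence $A\le_T\mathbf d'$ if and only if both $A$ and its complement are $\Sigma^0_2(\mathbf d)$. By the \emph{limit lemma}, a function $h$ is $\mathbf d'$-computable if and only if $h(i)=\lim_sh(i,s)$ for some $\mathbf d$-computable function of two arguments, where the limit means that $h(i,s)=h(i)$ for all large $s$.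

\section{Facts and requirements}\label{sec:facts}

If $X$ is finite, then $\mathbf d=\mathbf 0$ satisfies Theorem~\ref{thm:B}. From here to the end of Section~\ref{sec:construction}, \emph{$X$ is an infinite Polish space} with a fixed complete compatible metric $\rho$.

\subsection{Describing a presentation by facts}

To change a metric on $X$ directly one must preserve the triangle inequality. It is easier to change coordinates, so we obtain presentations from embeddings of $X$ into one fixed computable space. Let $J=(-1,1)$. The function $\psi(u)=u/(1-|u|)$ is an increasing homeomorphism $J\to\mathbb R$ that maps rationals to rationals, and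
\[
D(u,v)=\sum_{c\in\omega}2^{-c}\min\bigl(1,|\psi(u_c)-\psi(v_c)|\bigr)
\]
is a complete metric on $J^\omega$ that induces the product topology. Both features of $J$ matter. It is homeomorphic to $\mathbb R$, so closed subsets of $J^\omega$ need not be compact; and $J^n$ has the compact closure $[-1,1]^n$, in which we shall take finite covers.

A \emph{fact} is a tuple $(i,c,a,b)$ with $i,c\in\omega$ and rationals $a<b$ in $J$. It asserts that coordinate $c$ of point number $i$ lies in $(a,b)$. Facts are coded by numbers through a computable bijection, so finite and infinite sequences of facts are the elements of $\omega^{<\omega}$ and $\omega^\omega$. For $k,n\le\omega$, a family $(v_i)_{i<k}$ of vectors in $J^n$ \emph{satisfies} a sequence of facts if every fact $(i,c,a,b)$ in it has $i<k$, $c<n$ and $a<v_i(c)<b$.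

\begin{lemma}\label{lem:facts}
Let $F:X\to J^\omega$ be an embedding with closed image, let $(z_i)_{i\in\omega}$ be a dense sequence of distinct points of $X$, and let $G\in\omega^\omega$ be a sequence of facts satisfied by $(F(z_i))_{i\in\omega}$ that contains, for each pair $(i,c)$, facts $(i,c,a,b)$ with $b-a$ arbitrarily small. Then $\deg(G)\in\operatorname{Spec}(X)$.
\end{lemma}

\begin{proof}
The set $F(X)$ is closed in $(J^\omega,D)$, hence complete, and the distinct points $F(z_i)$ are dense in it. So $d(i,j)=D(F(z_i),F(z_j))$ is a presentation of $X$. To approximate $\psi(F_c(z_i))$ within $2^{-m}$, search $G$ for a fact $(i,c,a,b)$ with $\psi(b)-\psi(a)<2^{-m}$ and output $\psi(a)$; the search ends because $\psi$ is continuous at $F_c(z_i)\in J$. Truncating the series for $D$, we compute $d$ from $G$.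
\end{proof}

The image must be closed: otherwise $d$ presents the closure of $F(X)$, which may be a different space.

\subsection{Meeting one requirement inside a decidable set}

It remains to find $F$, $(z_i)$ and $G$ as in Lemma~\ref{lem:facts} such that $G$ meets the countably many \emph{requirements}
\[
W_e^G\ne A_j,\qquad \Phi_e^G\notin P_j\qquad(e,j\in\omega),
\]
where the second one holds in particular if $\Phi_e^G$ is not total. The next lemma contains all the computability in the proof. It says that a requirement can be secured by a finite extension as long as the permitted extensions form a decidable set.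

\begin{lemma}\label{lem:req}
Let $\sigma\in\omega^{<\omega}$ and let $\mathcal A$ be a decidable set of extensions of $\sigma$ with $\sigma\in\mathcal A$. For each requirement there is $\tau\in\mathcal A$ such that the requirement holds for every $G\in\omega^\omega$ that extends $\tau$ and whose finite prefixes extending $\tau$ all lie in $\mathcal A$.
\end{lemma}

\begin{proof}
\emph{The requirement $W_e^G\ne A$, where $A$ is not c.e.} The set $B=\bigcup_{\tau\in\mathcal A}W_e^\tau$ is c.e., so $B\ne A$. If there is $m\in B\setminus A$, choose $\tau\in\mathcal A$ with $m\in W_e^\tau$; then $m\in W_e^G\setminus A$ for every $G\supseteq\tau$. Otherwise there is $m\in A\setminus B$, and we let $\tau=\sigma$. If $G$ is as in the statement and $m\in W_e^G$, then $m\in W_e^{\tau'}$ for a prefix $\tau'\supseteq\sigma$ of $G$, which lies in $\mathcal A$, so $m\in B$. Hence $m\in A\setminus W_e^G$.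

\emph{The requirement $\Phi_e^G\notin P$, where $P$ is closed and has no computable element.} There are three cases.

(i) For some $\tau\in\mathcal A$ and $l$, the string $\Phi_e^\tau{\upharpoonright}l$ is defined and is a prefix of no element of $P$. Then $\Phi_e^G\notin P$ for every $G\supseteq\tau$.

(ii) For some $\tau\in\mathcal A$ and $m$, no $\tau'\in\mathcal A$ with $\tau'\supseteq\tau$ has $\Phi_e^{\tau'}(m){\downarrow}$. If $G$ is as in the statement, then $\Phi_e^G(m){\uparrow}$ by the use principle.

(iii) Both (i) and (ii) fail. Since (ii) fails and $\mathcal A$ is decidable, a search computes a chain $\sigma\subseteq\tau^0\subseteq\tau^1\subseteq\cdots$ in $\mathcal A$ with $\Phi_e^{\tau^m}(m){\downarrow}$. The function $g(m)=\Phi_e^{\tau^m}(m)$ is computable, and $g{\upharpoonright}(l+1)=\Phi_e^{\tau^l}{\upharpoonright}(l+1)$ is a prefix of an element of $P$ since (i) fails. As $P$ is closed, $g\in P$, contrary to the hypothesis. So this case does not occur.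
\end{proof}

The lemma is applied once per stage, each time to a different set $\mathcal A$. Only the final sequence $G$ is used as an oracle, so neither $\mathcal A$ nor $\tau$ has to be found effectively from the stage.

\section{Admissible sets on an example}\label{sec:example}

At a given stage we have a continuous map $f:X\to J^n$, finitely many listed points of $X$, and a finite sequence $\sigma$ of facts about their images. To apply Lemma~\ref{lem:req} we need a set $\mathcal A$ of extensions of $\sigma$ that is
\begin{itemize}
\item \emph{decidable};
\item \emph{realizable}: every $\tau\in\mathcal A$ can be made true by listing new points and changing the coordinates of $f$ by a small amount, so that the successive maps converge uniformly;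
\item \emph{stable}: whatever is written later into $G$ yields elements of $\mathcal A$.
\end{itemize}
The two obvious candidates fail. The set of all consistent extensions is decidable and stable, but it may place a new point far from $f(X)$. The set of extensions that are true of points of $f(X)$ needs no change of $f$, but nothing makes it decidable. The solution is to look at $f(X)$ only at a finite resolution.

\begin{example}\label{ex:arcs}
Let $X=[-0.5,-0.25]\cup[0.25,0.5]$, let $n=1$ and $f(x)=x$, with no listed points and $\sigma$ empty. Cover $X$ by $B_1=(-0.6,-0.2)$ and $B_2=(0.2,0.6)$. Let $\mathcal A$ consist of the finite sequences $\tau$ such that, for each $i$, the intervals that $\tau$ assigns to $(i,0)$ have a common point in $B_1\cup B_2$, and for each $c\ge1$ the intervals assigned to $(i,c)$ have a common point. This is a condition on finitely many rational intervals, so $\mathcal A$ is decidable.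

Consider $\tau\in\mathcal A$ consisting of the facts
\[
(0,0,\,0.5,\,0.7),\quad(0,1,\,0.8,\,0.9),\quad(1,0,\,0.5,\,0.7),\quad(1,1,\,-0.9,\,-0.8).
\]
No point of $X$ has $f(x)\in(0.5,0.7)$, but $v_0=(0.55,0.85)$ and $v_1=(0.55,-0.85)$ satisfy $\tau$ and have first coordinate in $B_2$. Choose $z_0=0.3$ and $z_1=0.4$ in $X\cap B_2$, put $\varphi_i(x)=\max(0,1-25|x-z_i|)$, with disjoint supports $[0.26,0.34]$ and $[0.36,0.44]$, and pull $z_i$ to $v_i$:
\[
f'(x)=(x,0)+\varphi_0(x)\,(0.25,\,0.85)+\varphi_1(x)\,(0.15,\,-0.85).
\]
Then $f'(z_i)=v_i$. The old coordinate has moved by less than the length of $B_2$; the new coordinate had no previous value, so it is unconstrained. Finally, $f'_0(X)\subseteq[-0.5,-0.25]\cup[0.25,0.59]$. Every map $F:X\to J^\omega$ with $|F_0-f'_0|\le0.005$ therefore has $F_0(X)\subseteq B_1\cup B_2$, so every finite sequence of facts satisfied by images of points under $F$ belongs to $\mathcal A$. This is stability.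
\end{example}

The set $\mathcal A$ knows only $B_1$ and $B_2$. It serves equally for a Cantor set contained in $B_1\cup B_2$ and meeting both intervals, and this is why it carries no noncomputable information about $X$. The topology of $X$ enters only in the limit, as the resolution tends to zero.

The example also shows the price: $f'_0(z_0)=f'_0(z_1)$, so the old coordinate is no longer injective. Injectivity must come from coordinates that are added later and perturbed less (Section~\ref{sec:coords}). Three further features are absent from the example. Points listed earlier carry promises, so each will be confined to a small box of its own. Isolated points are scarce: for $X=\{0\}\cup\{2^{-m}:m\ge1\}$ and $f(x)=x$, if new points were permitted in a tiny interval around $1/2$, then a $\tau$ could ask for two of them, and a second point of $X$ would have to move by almost $1/4$. New points will therefore be permitted only near values where infinitely many points accumulate. Finally, if $X$ is not compact, then $f(X)$ may approach the boundary of $J^n$, and we must record that a realization does nothing near the boundary.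

\section{Admissible sets in general}\label{sec:adm}

Distances, balls and diameters in $\mathbb R^n$ refer to the sup norm $\|\cdot\|$. A \emph{box} is a product of $n$ bounded open intervals with rational endpoints, and $v{\upharpoonright}n$ denotes the projection of a longer vector to its first $n$ coordinates. A \emph{state} consists of distinct points $z_0,\dots,z_{k-1}\in X$, a continuous map $f=(f_0,\dots,f_{n-1}):X\to J^n$, and a finite sequence $\sigma$ of facts satisfied by $(f(z_i))_{i<k}$.

\begin{proposition}\label{prop:adm}
Let $(z_i)_{i<k_0}$, $f:X\to J^n$, $\sigma$ be a state with $n\ge1$, and let $\eta>0$. The list of points can be extended to a list $z_0,\dots,z_{k-1}$ of distinct points, and there is a decidable set $\mathcal A$ of finite extensions of $\sigma$ with $\sigma\in\mathcal A$, such that the following holds for every $\tau\in\mathcal A$. There are $k'\ge k$, $n'\ge n$, an extension of the list to distinct points $z_0,\dots,z_{k'-1}$, a continuous map $f':X\to J^{n'}$ and reals $\kappa,\delta>0$ such that, with $\bar f:X\to J^{n'}$ denoting $f$ extended by zero coordinates: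
\begin{enumerate}
\item[(R1)] $(f'(z_i))_{i<k'}$ satisfies $\tau$;
\item[(R2)] $\sup_x|f'_c(x)-f_c(x)|<\eta$ for all $c<n$;
\item[(R3)] if $f'(x)\ne\bar f(x)$, then both vectors lie in $[-1+\kappa,1-\kappa]^{n'}$;
\item[(R4)] if $F:X\to J^\omega$ satisfies $\|F(x){\upharpoonright}n-f'(x){\upharpoonright}n\|\le\delta$ for all $x$, and $(z_i)_{i\in\omega}$ extends the list by distinct points, then every finite extension of $\sigma$ satisfied by $(F(z_i))_{i\in\omega}$ lies in $\mathcal A$.
\end{enumerate}
\end{proposition}

\begin{proof}
\emph{The accumulation set.} Let
\[
L=\{v\in[-1,1]^n:\text{every neighborhood of $v$ contains $f(x)$ for infinitely many $x\in X$}\}.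
\]
Points are counted in $X$, not in the image, because $f$ need not be injective. The set $L$ is closed, hence compact. Every infinite set $Y\subseteq X$ contributes to it: otherwise $[-1,1]^n$ would be covered by finitely many open sets each containing $f(x)$ for only finitely many $x\in Y$. More precisely, this argument gives a point of $L$ in the closure of $f(Y)$. In particular $L\ne\emptyset$. Cover $L$ by finitely many boxes $B_1,\dots,B_q$ of diameter $<\eta$, each meeting $L$, and let $O=B_1\cup\dots\cup B_q$. By compactness there is $\varepsilon>0$ such that $O$ contains all points at distance $<2\varepsilon$ from $L$.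

The set $Y$ of $x\in X$ with $\operatorname{dist}(f(x),L)\ge\varepsilon$ is finite, since the closure of $f(Y)$ is disjoint from $L$. Append to the list the elements of $Y$ that are not yet listed. This defines $z_0,\dots,z_{k-1}$; put $Z=\{z_0,\dots,z_{k-1}\}$. Then
\begin{equation}\label{eq:eps}
\text{for $x\in X\setminus Z$, the open $\varepsilon$-ball about $f(x)$ is contained in $O$.}
\end{equation}

\emph{Boxes for the listed points.} For $i<k$ choose a box $V_i\ni f(z_i)$ of diameter $<\eta$ all of whose points satisfy the facts of $\sigma$ about $i$; this is possible because facts are open conditions. If $z_i$ is not isolated in $X$, then each neighborhood of $z_i$ is infinite, so $f(z_i)\in L$ by continuity, and we also require that $V_i\subseteq B_j$ for some $j$. The reason is that moving such a $z_i$ drags unlisted points along, and these must stay in $O$.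

\emph{The set $\mathcal A$.} A finite extension $\tau$ of $\sigma$ is in $\mathcal A$ if there are $k'\ge k$, $n'\ge n$ and a \emph{witness}: vectors $v_0,\dots,v_{k'-1}\in J^{n'}$ that satisfy $\tau$, with $v_i{\upharpoonright}n\in V_i$ for $i<k$ and $v_i{\upharpoonright}n\in O$ for $k\le i<k'$. The vectors $f(z_i)$, $i<k$, witness $\sigma\in\mathcal A$. To decide whether $\tau\in\mathcal A$, let $k'\ge k$ and $n'\ge n$ be least such that $\tau$ mentions only $i<k'$ and $c<n'$; any witness restricts to a witness of this size. The conditions on different $i$ are independent. For $i<k$, a suitable $v_i$ exists if and only if for each $c<n'$ the interval $J$, the intervals that $\tau$ assigns to $(i,c)$ and, for $c<n$, the $c$-th side of $V_i$ have a common point. For $k\le i<k'$ the same test must succeed with $V_i$ replaced by one of $B_1,\dots,B_q$. These are finitely many comparisons of rationals.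

\emph{Realization.} Let $\tau\in\mathcal A$ with witness $(v_i)_{i<k'}$ in $J^{n'}$. For $k\le i<k'$ choose $j_i$ with $v_i{\upharpoonright}n\in B_{j_i}$, and choose distinct points $z_i\in X\setminus Z$ with $f(z_i)\in B_{j_i}$; infinitely many are available since the open set $B_{j_i}$ meets $L$. Put $Q_i=V_i$ for $i<k$ and $Q_i=B_{j_i}$ for $k\le i<k'$. By convexity, the segment $C_i$ from $\bar f(z_i)$ to $v_i$ lies in $J^{n'}$ and its projection to the first $n$ coordinates lies in $Q_i$. By compactness of the $C_i$ there is $r>0$ such that for all $i<k'$ the closed $2r$-neighborhood of $C_i$ lies in $J^{n'}$ and projects into $Q_i$. Choose radii $a_i>0$ such that the closed $\rho$-balls $N_i$ of radius $a_i$ about $z_i$ are pairwise disjoint, $\|\bar f(x)-\bar f(z_i)\|<r$ on $N_i$, and $N_i=\{z_i\}$ if $z_i$ is isolated. Let $\varphi_i(x)=\max(0,1-\rho(x,z_i)/a_i)$ and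
\[
f'=\bar f+\sum_{i<k'}\varphi_i\cdot\bigl(v_i-\bar f(z_i)\bigr).
\]
This map is continuous, equals $\bar f$ outside $\bigcup_iN_i$, and has $f'(z_i)=v_i$, which gives (R1). For $x\in N_i$,
\[
f'(x)=\bigl(\bar f(x)-\bar f(z_i)\bigr)+\Bigl(\bar f(z_i)+\varphi_i(x)\bigl(v_i-\bar f(z_i)\bigr)\Bigr),
\]
where the first term has norm $<r$ and the second lies on $C_i$. So both $f'(x)$ and $\bar f(x)$ lie within $r$ of $C_i$. Hence $f'$ maps into $J^{n'}$, and (R3) holds because the closed $r$-neighborhoods of the $C_i$ are finitely many compact subsets of $J^{n'}$. For $c<n$ we have $|f'_c-f_c|\le\max_i\|v_i{\upharpoonright}n-f(z_i)\|$, and this maximum is $<\eta$ because both vectors lie in $Q_i$. This is (R2).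

\emph{Stability.} Choose $0<\delta<\min(r,\varepsilon)$ so small that the closed $\delta$-ball about $v_i{\upharpoonright}n$ lies in $V_i$ for all $i<k$. Let $F$ be as in (R4) and put $g(x)=F(x){\upharpoonright}n$. Then $g(z_i)\in V_i$ for $i<k$. We claim that $g(x)\in O$ for all $x\in X\setminus Z$. If $x\notin\bigcup_iN_i$, then $f'(x){\upharpoonright}n=f(x)$ and \eqref{eq:eps} applies. Let $x\in N_i$. If $i\ge k$, then $Q_i=B_{j_i}\subseteq O$. If $i<k$, then $x\ne z_i$, so $z_i$ is not isolated and $Q_i=V_i\subseteq O$. The $r$-ball about $f'(x)$ lies in the $2r$-neighborhood of $C_i$, so its projection, the $r$-ball about $f'(x){\upharpoonright}n$, lies in $Q_i$; and $g(x)$ belongs to this ball. This proves the claim.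

Now let $\tau'\supseteq\sigma$ be finite and satisfied by $(F(z_i))_{i\in\omega}$. Take $k''\ge k$ and $n''\ge n$ larger than all indices mentioned in $\tau'$. For $i\ge k$ we have $z_i\notin Z$, so the vectors $F(z_i){\upharpoonright}n''$, $i<k''$, witness $\tau'\in\mathcal A$.
\end{proof}

\section{Coordinates that force a closed embedding}\label{sec:coords}

The limit map $F$ arises from infinitely many perturbations, so we need a criterion for closed embeddings that survives them.

\begin{lemma}\label{lem:closed}
Let $F:X\to J^\omega$ be continuous. Suppose that for every $y\in J^\omega$ and $s\in\omega$ there is an open set $V\ni y$ such that any two points of $F^{-1}(V)$ have $\rho$-distance $<2^{-s}$. Then $F$ is an embedding with closed image.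
\end{lemma}

\begin{proof}
If $F(x)=F(x')=y$, then $\rho(x,x')<2^{-s}$ for all $s$, so $F$ is injective. Let $F(x_l)\to y\in J^\omega$. For each $s$, almost all $x_l$ lie in the corresponding set $F^{-1}(V)$, so $(x_l)$ is $\rho$-Cauchy. By completeness $x_l\to x$ for some $x$, and $F(x)=y$. Thus $F(X)$ is closed and $F^{-1}:F(X)\to X$ is continuous.
\end{proof}

The natural coordinates for this criterion are partitions of unity. Recall that a metric space is paracompact: every open cover has a locally finite open refinement, and every locally finite open cover $(U_j)$ has a partition of unity, that is, continuous $\lambda_j:X\to[0,1]$ with $\{\lambda_j>0\}\subseteq U_j$ and $\sum_j\lambda_j=1$. In a separable metric space a locally finite cover has only countably many nonempty members, because $X$ is covered by countably many open sets that each meet finitely many members. So for each $s\in\omega$ we fix a locally finite open cover $(U_{s,j})_{j\in\omega}$ by possibly empty sets of $\rho$-diameter $<2^{-s}$ and a partition of unity $(\lambda_{s,j})_{j\in\omega}$ for it.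

If $X$ is compact, only finitely many $\lambda_{s,j}$ are nonzero for each $s$, and we could add them all as coordinates at one stage. In general a stage can add only finitely many, and we need to know which part of $X$ they control. This is measured by the \emph{height}
\[
p_s=\sum_jj\,\lambda_{s,j}:X\to[0,\infty),
\]
which is continuous by local finiteness.

\begin{lemma}\label{lem:sep}
Let $s\in\omega$, let $M\ge1$ be an integer, and let $\gamma=1/(16(2M+1))$. Let $w_0,\dots,w_{2M}:X\to\mathbb R$ satisfy $|w_j-\lambda_{s,j}/2|<\gamma$ on $X$. If $p_s(x)\le M$ and $|w_j(x)-w_j(x')|<\gamma$ for all $j\le2M$, then $\rho(x,x')<2^{-s}$.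
\end{lemma}

\begin{proof}
We have $\sum_{j>2M}\lambda_{s,j}(x)\le p_s(x)/(2M)\le1/2$, so $\sum_{j\le2M}\lambda_{s,j}(x)\ge1/2$, and some $j\le2M$ has $\lambda_{s,j}(x)\ge1/(2(2M+1))$, that is, $\lambda_{s,j}(x)/2\ge4\gamma$. Then $w_j(x)>3\gamma$, $w_j(x')>2\gamma$ and $\lambda_{s,j}(x')/2>\gamma$. So $x$ and $x'$ both lie in $U_{s,j}$.
\end{proof}

To use Lemma~\ref{lem:sep} near an arbitrary $y\in J^\omega$ we must bound $p_s$ on the preimage of a neighborhood of $y$. For this we add the coordinate $\theta\circ p_s$, where $\theta(r)=r/(1+r)$ maps $[0,\infty)$ onto $[0,1)$. Large height pushes this coordinate toward $1$, away from the corresponding coordinate of $y$. The coordinate is added once and then perturbed, and (R3) ensures that it keeps this property. The bound $M$ depends on how close $y$ is to the boundary, and the tolerance $\gamma$ depends on $M$. Copies of $\lambda_{s,j}/2$ that were added before $M$ was known may already have moved by more than $\gamma$. For this reason we return to each $s$ infinitely often and add fresh copies every time.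

\section{The construction}\label{sec:construction}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Fix a dense sequence $(e_t)_{t\in\omega}$ in $X$, a list of all requirements in order type $\omega$, and a bijection $\langle\cdot,\cdot\rangle:\omega^2\to\omega$ with $s\le\langle s,m\rangle$. The supremum of the empty set is $0$.

\medskip\noindent\textbf{Data and invariants.} Stage $t$ begins with a state $(z_i)_{i<k}$, $f:X\to J^n$, $\sigma_t$ and a real $\beta_t>0$ that bounds all future changes. Initially $k=n=0$, $\sigma_0$ is empty and $\beta_0=1$. For each coordinate $c$ let $f^\circ_c:X\to J$ be the function with which it was introduced, and let $c(s)$ be the coordinate introduced as $\theta\circ p_s$ at stage $s$. We maintain: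
\begin{enumerate}
\item[(I1)] for every $c<n$ and $r<1$, $\ \sup\{|f_c(x)|:|f^\circ_c(x)|\le r\}<1$;
\item[(I2)] for every $s$ such that $c(s)$ is present and every $r<1$, the height $p_s$ is bounded on $\{x:f_{c(s)}(x)\le r\}$.
\end{enumerate}
Invariant (I2) was motivated above. Invariant (I1) keeps the limit inside $J^\omega$. A uniform limit of maps into $J$ may reach $\pm1$, and no single tolerance protects all points when $\sup|f_c|=1$. But the sets $\{|f^\circ_c|\le1-2^{-t}\}$ do not change during the construction and exhaust $X$, and (I1) lets us protect the $t$-th of them at stage $t$.

\medskip\noindent\textbf{Stage $t=\langle s,m\rangle$.}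

\emph{Step 1 (density).} If $e_t$ is not listed, append it to the list.

\emph{Step 2 (fresh coordinates).} Append the coordinate $c(t)$ with function $\theta\circ p_t$. It satisfies (I2): if $\theta(p_t(x))\le r<1$, then $r\ge0$ and $p_t(x)\le r/(1-r)$. Since $s\le t$, the coordinate $c(s)$ is now present. By (I2) there is an integer $M_t\ge1$ with
\begin{equation}\label{eq:M}
p_s\le M_t\quad\text{on }\{x:f_{c(s)}(x)\le1-2^{-m}\}.
\end{equation}
Append coordinates $c^t_0,\dots,c^t_{2M_t}$ with functions $\lambda_{s,0}/2,\dots,\lambda_{s,2M_t}/2$, and put $\gamma_t=1/(16(2M_t+1))$. For the new coordinates $f_c=f^\circ_c$, so (I1) holds. Call the resulting map $g^t:X\to J^n$, with $n\ge1$ updated.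

\emph{Step 3 (tolerance).} Choose $\eta_t>0$ such that $\eta_t\le\beta_t/4$, $\ 2\eta_t<\gamma_t$, $\ 2\eta_t<2^{-m}$ and
\begin{equation}\label{eq:eta}
2\eta_t<1-\sup\{|g^t_c(x)|:|f^\circ_c(x)|\le1-2^{-t}\}\qquad\text{for all }c<n,
\end{equation}
which is possible by (I1). Apply Proposition~\ref{prop:adm} to the current list, $g^t$, $\sigma_t$ and $\eta_t$. This extends the list and gives a decidable set $\mathcal A_t\ni\sigma_t$.

\emph{Step 4 (requirement).} Let $\tau_t\in\mathcal A_t$ be given by Lemma~\ref{lem:req} for the $t$-th requirement.

\emph{Step 5 (realization).} Proposition~\ref{prop:adm} for $\tau_t$ gives $k'$, $n'$, the list $(z_i)_{i<k'}$, a map $f^t:X\to J^{n'}$ and $\kappa_t,\delta_t>0$. Coordinates $c$ with $n\le c<n'$ count as introduced with $f^\circ_c=0$, so the zero extension $\bar g$ of $g^t$ satisfies both invariants. They pass to $f^t$ by (R3). For (I1), $|f^t_c(x)|\le\max(|\bar g_c(x)|,1-\kappa_t)$ for all $x$. For (I2), if $f^t_c(x)\le r$, then either $\bar g_c(x)=f^t_c(x)\le r$ or $\bar g_c(x)\le1-\kappa_t$, so $\{f^t_c\le r\}\subseteq\{\bar g_c\le\max(r,1-\kappa_t)\}$.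

\emph{Step 6 (refinement).} Extend $\tau_t$ to $\sigma_{t+1}$ by adding, for all $i<k'$ and $c<n'$, a fact $(i,c,a,b)$ with $a<f^t_c(z_i)<b$ and $b-a<2^{-t}$. Choose $0<\beta_{t+1}\le\min(\eta_t,\delta_t)$ such that every family $(w_i)_{i<k'}$ with $\|w_i-f^t(z_i)\|\le\beta_{t+1}$ obeys all the inequalities of $\sigma_{t+1}$. Go to stage $t+1$ with $(z_i)_{i<k'}$, $f^t$, $\sigma_{t+1}$ and $\beta_{t+1}$.

\medskip\noindent\textbf{The limit.} Coordinates are added at every stage. By Step 1 the final list $(z_i)$ of distinct points is dense in $X$, hence infinite. An existing coordinate changes only in Step 5, at stage $u$ by less than $\eta_u$, by (R2). From $\beta_{u+1}\le\eta_u\le\beta_u/4$ we get $\eta_u\le4^{-(u-t)}\beta_{t+1}$ for $u>t$, so $\sum_{u>t}\eta_u\le\beta_{t+1}/3$. Hence for each $c$ the functions $f^t_c$ converge uniformly to a continuous $F_c:X\to[-1,1]$, and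
\begin{align}
\sup_x|F_c(x)-f^t_c(x)|&\le\beta_{t+1}/3&&\text{for $c$ present at the end of stage $t$},\label{eq:tail}\\
\sup_x|F_c(x)-g^t_c(x)|&<2\eta_t&&\text{for $c$ present after Step 2 of stage $t$}.\label{eq:tail2}
\end{align}
The second bound holds because $\eta_t+\beta_{t+1}/3\le\frac43\eta_t$. Let $F=(F_c)_{c\in\omega}$.

\emph{$F$ maps into $J^\omega$.} Given $x$ and $c$, take $t$ so large that $c$ is present after Step 2 of stage $t$ and $|f^\circ_c(x)|\le1-2^{-t}$. By \eqref{eq:tail2} and \eqref{eq:eta}, $|F_c(x)|<|g^t_c(x)|+2\eta_t<1$.

\emph{$F$ is an embedding with closed image.} We verify the hypothesis of Lemma~\ref{lem:closed}. Let $y\in J^\omega$ and $s\in\omega$. Choose $m$ with $y_{c(s)}<1-2^{1-m}$, let $t=\langle s,m\rangle$, and write $M=M_t$, $\gamma=\gamma_t$, $c_j=c^t_j$. The set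
\[
V=\{u\in J^\omega:\ u_{c(s)}<1-2^{1-m}\ \text{ and }\ |u_{c_j}-y_{c_j}|<\gamma/2\ \text{ for all }j\le2M\}
\]
is an open neighborhood of $y$. Let $x,x'\in F^{-1}(V)$. By \eqref{eq:tail2} and $2\eta_t<2^{-m}$,
\[
g^t_{c(s)}(x)<1-2^{1-m}+2^{-m}=1-2^{-m},
\]
so $p_s(x)\le M$ by \eqref{eq:M}. Since $g^t_{c_j}=\lambda_{s,j}/2$ and $2\eta_t<\gamma$, the functions $w_j=F_{c_j}$ satisfy $|w_j-\lambda_{s,j}/2|<\gamma$ by \eqref{eq:tail2}, and $|w_j(x)-w_j(x')|<\gamma$ by the definition of $V$. Lemma~\ref{lem:sep} gives $\rho(x,x')<2^{-s}$.

\emph{The presentation.} Let $G=\bigcup_t\sigma_t$; it is infinite because Step 6 adds at least one fact. By \eqref{eq:tail} and the choice of $\beta_{t+1}$, the family $(F(z_i))_{i\in\omega}$ satisfies every $\sigma_{t+1}$, hence $G$. By Step 6, $G$ contains facts about each pair $(i,c)$ with $b-a$ arbitrarily small. Lemma~\ref{lem:facts} gives $\mathbf d=\deg(G)\in\operatorname{Spec}(X)$.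

\emph{The requirements.} Fix $t$. The sequence $G$ extends $\tau_t$. By \eqref{eq:tail} and $\beta_{t+1}\le\delta_t$, the map $F$ satisfies the hypothesis of (R4) at stage $t$. A finite prefix of $G$ that extends $\tau_t$ also extends $\sigma_t$ and is satisfied by $(F(z_i))_{i\in\omega}$, so it lies in $\mathcal A_t$. By Lemma~\ref{lem:req}, $G$ meets the $t$-th requirement. Thus no function computable in $G$ lies in $\bigcup_jP_j$, and no $A_j$ is c.e.\ in $G$.
\end{proof}

\begin{remark}\label{rem:hyp}
Completeness of $\rho$ is used only in Lemma~\ref{lem:closed}, and separability in Step 1 and in the countability of the covers. That the lists are countable is used to treat one requirement per stage, and it cannot be dropped: avoiding all singletons of noncomputable functions forces $\mathbf d=\mathbf 0$, which is impossible when $X$ is not computably presentable. That the $P_j$ are closed is used only in case (iii) of Lemma~\ref{lem:req}; Proposition~\ref{prop:gdelta} shows what happens without it.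
\end{remark}

\section{Solenoids and the limits of the method}\label{sec:solenoids}

Finitely many facts reveal nothing about $X$, but a statement of the form ``there is a finite object that works at all points of the dense sequence'' can be a topological invariant. For solenoids, the existence of an approximate $p$-th root of a fixed circle-valued function is such a statement.

\subsection{The spaces $X_S$}

Let $\mathbb T=\mathbb R/\mathbb Z$, let $U(1)$ be the unit circle in $\mathbb C$, and let $\mathrm e(x)=\exp(2\pi\sqrt{-1}\,x)$ for $x$ in $\mathbb R$ or $\mathbb T$. For a set $S$ of primes let $\Lambda_S=\mathbb Z[1/p:p\in S]$ be the additive group of rationals whose denominators are products of primes in $S$, and let $X_S=\operatorname{Hom}(\Lambda_S,\mathbb T)$ with the topology of pointwise convergence. For $S=\emptyset$ this is the circle.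

Let $h(1),h(2),\dots$ be any sequence that lists exactly the elements of $S\cup\{1\}$, each infinitely often, and put $H_i=h(1)\cdots h(i)$, $H_0=1$. Every denominator divides some $H_i$, so $\Lambda_S=\bigcup_iH_i^{-1}\mathbb Z$. The map $\chi\mapsto(x_i)_{i\in\omega}$ with $x_i=\chi(1/H_i)$ identifies $X_S$ with the inverse limit
\[
\{(x_i)_{i\in\omega}\in\mathbb T^\omega:\ x_{i-1}=h(i)\,x_i\text{ for all }i\ge1\}
\]
of circles $\mathbb T_0\leftarrow\mathbb T_1\leftarrow\cdots$. The inverse map sends $(x_i)$ to the homomorphism $a/H_i\mapsto ax_i$, which is well defined because $ah(i+1)x_{i+1}=ax_i$, and both maps are continuous. The definition through $\Lambda_S$ shows that the space does not depend on $h$, so we may later choose $h$ as convenient.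

As a closed subset of $\mathbb T^\omega$, the space $X_S$ is compact and metrizable. Since $x_0,\dots,x_{i-1}$ are continuous functions of $x_i$, the preimages of open subsets of the circles $\mathbb T_i$ form a base. The path $\xi:\mathbb R\to X_S$, $\xi(t)=(t/H_i)_i$, projects onto each $\mathbb T_i$. Hence the projections $X_S\to\mathbb T_i$ are onto, and $X_S$ is the closure of the connected set $\xi(\mathbb R)$, so it is connected.

We use the following standard facts, where $Y$ is a compact metric space and $\simeq$ denotes homotopy of maps into $U(1)$, which is compatible with pointwise products and quotients.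
\begin{enumerate}
\item[(T1)] (Stone--Weierstrass) A subalgebra of $C(Y,\mathbb C)$ that contains the constants, is closed under conjugation and separates points is uniformly dense.
\item[(T2)] If $a:Y\to\mathbb C$ and $b:Y\to U(1)$ are continuous and $|a-b|<1$, then $a$ has no zeros and $a/|a|\simeq b$, by normalizing the straight-line homotopy.
\item[(T3)] Every continuous map $\mathbb T\to U(1)$ is homotopic to $x\mapsto\mathrm e(mx)$ for some $m\in\mathbb Z$.
\item[(T4)] (Homotopy lifting) If $g:Y\to U(1)$ is homotopic to a constant, then $g=\mathrm e\circ\phi$ for a continuous $\phi:Y\to\mathbb R$.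
\end{enumerate}
Let $u:X_S\to U(1)$ be given by $u(x)=\mathrm e(x_0)$.

\begin{lemma}\label{lem:root}
Let $p$ be prime. If $p\in S$, there is a continuous $v:X_S\to U(1)$ with $v^p=u$. If there is a continuous $v:X_S\to U(1)$ with $v^p\simeq u$, then $p\in S$.
\end{lemma}

\begin{proof}
If $p\in S$, put $v(\chi)=\mathrm e(\chi(1/p))$; then $v(\chi)^p=\mathrm e(\chi(1))=u(\chi)$.

Conversely, let $v^p\simeq u$. The continuous functions $X_S\to\mathbb C$ that factor through some $\mathbb T_i$ form an algebra as in (T1), so there are $i$ and a continuous $w:\mathbb T_i\to\mathbb C$ with $|w(x_i)-v(x)|<1$ on $X_S$. By (T2) and the surjectivity of the projection, $w$ has no zeros and $v\simeq w(x_i)/|w(x_i)|$. By (T3), $v\simeq\mathrm e(mx_i)$ for some $m\in\mathbb Z$. Since $u=\mathrm e(H_ix_i)$, the map $g=\mathrm e((pm-H_i)x_i)$ is homotopic to $v^p/u$, hence to a constant, and $g=\mathrm e\circ\phi$ by (T4). Along the path $\xi$, the function $\phi(\xi(t))-(pm-H_i)t/H_i$ is continuous and integer-valued, hence constant. But $\phi$ is bounded because $X_S$ is compact, so $pm=H_i$. Thus $p$ divides $h(1)\cdots h(i)$, a product of ones and primes in $S$, and $p\in S$.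
\end{proof}

\subsection{Reading $S$ from a presentation}

\begin{proposition}\label{prop:upper}
If $\mathbf d\in\operatorname{Spec}(X_S)$, then $S\in\Sigma^0_2(\mathbf d)$.
\end{proposition}

\begin{proof}
Let $d$ be a $\mathbf d$-computable presentation with completion $Y\cong X_S$ and dense points $a_i$, $i\in\omega$. Transfer $u$ to $Y$ along a homeomorphism. We need a countable supply of continuous functions whose values at the $a_i$ are computable. Let $\mathcal P$ be the set of polynomials with coefficients in $\mathbb Q(\sqrt{-1})$ in the real functions $x\mapsto d(a_j,x)$. These functions separate points: if $x\ne x'$ and $d(a_j,x)<d(x,x')/2$, then $d(a_j,x')>d(a_j,x)$. By (T1), and since bounded functions allow us to approximate the coefficients, $\mathcal P$ is dense in $C(Y,\mathbb C)$. Elements $w\in\mathcal P$ are coded by numbers, and the values $w(a_i)$ are uniformly $\mathbf d$-computable. Fix $u_0\in\mathcal P$ with $|u_0-u|<1/10$; it replaces $u$ by a finite amount of information. We claim that for primes $p$,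
\begin{equation}\label{eq:sigma2}
p\in S\iff\exists w\in\mathcal P\ \ \forall i\ \ |w(a_i)^p-u_0(a_i)|\le\tfrac12.
\end{equation}
If $p\in S$, take $v$ with $v^p=u$ from Lemma~\ref{lem:root} and $w\in\mathcal P$ so close to $v$ that $|w^p-u|<1/4$; then $|w^p-u_0|<1/4+1/10<1/2$. Conversely, if $w$ is as on the right, then $|w^p-u_0|\le1/2$ on $Y$ by density, so $|w^p-u|<1$. By (T2), $w$ has no zeros and $(w/|w|)^p\simeq u$, and Lemma~\ref{lem:root} gives $p\in S$. Finally, if $\alpha_l$ is a rational within $2^{-l}$ of a real $\alpha$ for each $l$, then $\alpha\le1/2$ if and only if $\alpha_l\le1/2+2^{-l}$ for all $l$. So the right side of \eqref{eq:sigma2} has the form $\exists\forall$ over a $\mathbf d$-computable relation.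
\end{proof}

\subsection{Building a presentation from guesses}

For the converse we know the multipliers $h(i)$ only as limits of guesses. The difficulty is that distances, once announced, cannot be withdrawn, although they may have been computed on a wrong tower of circles. As in Example~\ref{ex:arcs}, the remedy is that finitely many values commit us to nothing. Suppose the guess $h(1)=2$ led to points $1/8$ and $3/4$ on $\mathbb T_1$, lying over $1/4$ and $1/2$ in $\mathbb T_0$, and to a coordinate function on $\mathbb T_1$ with announced values $y$ and $y'$ at these points. If the guess changes to $3$, we move the points to $1/12$ and $1/6$, which lie over the same points of $\mathbb T_0$, and replace the function by any one with values $y$ and $y'$ there. This works because the points stay distinct after projection, so we keep their images in $\mathbb T_0$ distinct throughout.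

\begin{proposition}\label{prop:lower}
If $S\in\Sigma^0_2(\mathbf d)$, then $\mathbf d\in\operatorname{Spec}(X_S)$.
\end{proposition}

\begin{proof}
By Post's theorem $S$ is c.e.\ in $\mathbf d'$. Let $h(\langle a,b\rangle+1)=a$ if $a$ enters $S$ within $b$ steps of a $\mathbf d'$-computable enumeration, and $h(\langle a,b\rangle+1)=1$ otherwise. Then $h$ is $\mathbf d'$-computable and lists exactly $S\cup\{1\}$, each element infinitely often. By the limit lemma $h(i)=\lim_sh(i,s)$ with a $\mathbf d$-computable approximation, whose values we may take to be $1$ or primes. We view $X_S$ as the inverse limit for this $h$.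

A function $\mathbb T\to[0,1]$ is \emph{rational piecewise linear} if it is continuous and linear between finitely many breakpoints in $\mathbb Q/\mathbb Z$ at which it has rational values. It has rational values on $\mathbb Q/\mathbb Z$, and any rational values in $[0,1]$ at finitely many distinct points of $\mathbb Q/\mathbb Z$ are interpolated by such a function. With $|x|_{\mathbb T}$ the distance from $x$ to $0$ in $\mathbb T$, the pair $x\mapsto2|x|_{\mathbb T}$, $x\mapsto2|x-\frac14|_{\mathbb T}$ separates the points of $\mathbb T$: the first determines $x$ up to sign, and $|x-\frac14|_{\mathbb T}=|x+\frac14|_{\mathbb T}$ forces $x=-x$. We call it the \emph{separating pair}.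

\medskip\noindent\textbf{Construction.} At each stage of a $\mathbf d$-computable construction we have:
\begin{itemize}
\item a level $\ell$ and numbers $q_1,\dots,q_\ell$, giving circles $\mathbb T_0,\dots,\mathbb T_\ell$ and maps $\pi_{\ell,m}:\mathbb T_\ell\to\mathbb T_m$, multiplication by $q_{m+1}\cdots q_\ell$;
\item rational points $z_0,\dots,z_{k-1}\in\mathbb T_\ell$ whose images in $\mathbb T_0$ are pairwise distinct;
\item rational piecewise linear functions $f_c:\mathbb T_{\ell(c)}\to[0,1]$ for $c<n$, with $1\le\ell(c)\le\ell$;
\item the table $y_{j,c}=f_c(\pi_{\ell,\ell(c)}(z_j))\in\mathbb Q$ for $j<k$ and $c<n$.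
\end{itemize}
Start with $\ell=k=n=0$. At stage $s$, suppose first that $h(i,s)\ne q_i$ for some $1\le i\le\ell$, and take the least such $i$; we say that \emph{level $i$ is injured}. Replace each $z_j$ by $\pi_{\ell,i-1}(z_j)$, put aside the functions with $\ell(c)\ge i$, discard $q_i,\dots,q_\ell$, and let the new level be $\ell'=i$. If there is no such $i$, let $\ell'=\ell+1$. In both cases the points now lie on $\mathbb T_{\ell'-1}$; put $q_{\ell'}=h(\ell',s)$ and proceed as follows.
\begin{enumerate}
\item[(a)] Replace each $z_j$ by a rational lift to $\mathbb T_{\ell'}$. The images in $\mathbb T_0$ do not change, so the lifts are distinct.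
\item[(b)] Redefine each function put aside as a rational piecewise linear function on $\mathbb T_{\ell'}$ with value $y_{j,c}$ at $z_j$ for all $j<k$; now $\ell(c)=\ell'$.
\item[(c)] Add the separating pair on $\mathbb T_{\ell'}$ as two new functions.
\item[(d)] Add finitely many rational points of $\mathbb T_{\ell'}$, keeping the images in $\mathbb T_0$ pairwise distinct, so that the $z_j$ are $2^{-s}/(q_1\cdots q_{\ell'})$-dense in $\mathbb T_{\ell'}$. This is possible since each new point has to avoid only finitely many values. As $\pi_{\ell',m}$ is onto and multiplies distances by at most $q_1\cdots q_{\ell'}$, the images of the $z_j$ are $2^{-s}$-dense in $\mathbb T_m$ for all $m\le\ell'$.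
\item[(e)] Define the new table entries.
\end{enumerate}
Projecting and lifting preserve the images of the $z_j$ in $\mathbb T_m$ for all $m<\ell'$. The retained functions live on such circles, and the redefined ones interpolate the old values, so a table entry never changes. Both $k$ and $n$ tend to infinity by (c) and (d). Hence $(y_{j,c})_{j,c\in\omega}$ is a $\mathbf d$-computable table of rationals.

\medskip\noindent\textbf{Levels.} \emph{For each $i$ there is $s_i$ such that at the start of every stage $s\ge s_i$ the level is at least $i$ and $q_m=h(m)$ for $1\le m\le i$, and no level $\le i$ is injured at stage $s$.} Put $s_0=0$. Given $s_{i-1}$, take $s'\ge s_{i-1}$ with $h(i,s)=h(i)$ for all $s\ge s'$. From stage $s'$ on, no level below $i$ is injured. If the level at the start of stage $s'$ is $i-1$, it becomes $i$ with $q_i=h(i)$. If it is at least $i$ and $q_i\ne h(i)$, then level $i$ is injured and $q_i$ becomes $h(i)$. Otherwise $q_i=h(i)$ already. After stage $s'$ only levels above $i$ can be injured, which leaves the level above $i$ and keeps $q_i$. So $s_i=s'+1$ works.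

\medskip\noindent\textbf{Points.} At stages $s\ge s_i$ the new level $\ell'$ exceeds $i$, so the image in $\mathbb T_i$ of an existing point $z_j$ no longer changes. These final images are compatible with multiplication by the $h(i)$ and define $z_j^*\in X_S$. The $z_j^*$ are distinct because their coordinates in $\mathbb T_0$ are. By (d) at the stages $s\ge s_i$, their images are dense in $\mathbb T_i$ for each $i$, so the $z_j^*$ are dense in $X_S$.

\medskip\noindent\textbf{Functions.} The function $f_c$ is redefined only when a level $i\le\ell(c)$ is injured, and then $\ell(c)$ becomes $i$. So $\ell(c)$ is nonincreasing, with a final value $\ell^*(c)$. Once it has stabilized, every redefinition of $f_c$ comes from an injury of level $\ell^*(c)$, which happens only finitely often. So $f_c$ has a final value $f^*_c$. Define a continuous map $f:X_S\to[0,1]^\omega$ by $f(x)_c=f^*_c(x_{\ell^*(c)})$. Evaluating the table at a late stage gives $f(z^*_j)_c=y_{j,c}$.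

We show that $f$ is injective. Fix $i\ge1$. The level rises by at most one per stage and tends to infinity, and the new level exceeds $i$ at all stages $s\ge s_i$, so there is a last stage at which the new level is $i$. No level $i'\le i$ is injured afterward: the new level would be $i'$, and it would equal $i$ then or at a later stage. Hence the separating pair added at that last stage is never redefined, and $f(x)$ determines $x_i$. Since $x_0=h(1)x_1$, the point $f(x)$ determines $x$.

By compactness $f$ is an embedding onto a closed subset of $[0,1]^\omega$, which is complete under the metric $\sum_c2^{-c}|u_c-v_c|$, and the distinct points $f(z^*_j)$ are dense in the image. Therefore $d(i,j)=\sum_c2^{-c}|y_{i,c}-y_{j,c}|$ is a $\mathbf d$-computable presentation of $X_S$.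
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
The first statement is Propositions~\ref{prop:upper} and~\ref{prop:lower}. For the second, let $p_0<p_1<\cdots$ be the primes and $S=\{p_{2n}:n\in A\}\cup\{p_{2n+1}:n\notin A\}$. Then $S\in\Sigma^0_2(\mathbf d)$ if and only if $A$ and its complement are $\Sigma^0_2(\mathbf d)$, that is, if and only if $A\le_T\mathbf d'$.
\end{proof}

\subsection{Sharpness}

In Theorem~\ref{thm:A}, ``compute $A$'' cannot be replaced by ``have a jump computing $A$'': however complicated $A$ is, Theorem~\ref{thm:C} gives a space such that $A\le_T\mathbf d'$ for every $\mathbf d$ in its spectrum. The same spaces limit Corollary~\ref{cor:B}(4).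

\begin{proposition}\label{prop:gdelta}
There are a compact connected Polish space $X$ and a $G_\delta$ class $P\subseteq\omega^\omega$ without computable members such that every element of $\operatorname{Spec}(X)$ computes a member of $P$.
\end{proposition}

\begin{proof}
Let $P=\{g:\text{for every computable }h\text{ there is }n\text{ with }g(n)>h(n)\}$. This is a countable intersection of open sets, and a computable $g$ fails the condition for $h=g$. Let $X$ have spectrum $\{\mathbf d:\mathbf 0''\le\mathbf d'\}$ and let $\mathbf d\in\operatorname{Spec}(X)$. The set of $e$ such that $\Phi_e$ is not total is defined by $\exists n\,\forall s\,\Phi_{e,s}(n){\uparrow}$, so it is c.e.\ in $\mathbf 0'$ and computable in $\mathbf 0''\le\mathbf d'$. By the limit lemma there is a $\mathbf d$-computable $T$ with $\lim_sT(e,s)=1$ if $\Phi_e$ is total and $\lim_sT(e,s)=0$ otherwise. Given $n$, search for each $e\le n$ for some $s\ge n$ such that $\Phi_{e,s}(n){\downarrow}$ or $T(e,s)=0$. The search ends, by the first alternative if $\Phi_e$ is total and by the second if it is not. Let $g(n)$ exceed all values $\Phi_e(n)$ found. Then $g$ is $\mathbf d$-computable. If $\Phi_e$ is total and $n\ge e$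 is so large that $T(e,s)=1$ for all $s\ge n$, the search for $e$ finds $\Phi_e(n)$, so $g(n)>\Phi_e(n)$. Hence $g$ eventually exceeds every computable function, and $g\in P$.
\end{proof}

\begin{thebibliography}{1}

\bibitem{HKS}
Mathieu Hoyrup, Takayuki Kihara, Victor Selivanov,
\emph{Degree spectra of homeomorphism types of compact Polish spaces},
arXiv:2004.06872 (2020).

\end{thebibliography}
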